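# Frobenius closed parameter ideals and $F$-injectivity: gluing two copies of a ring

## 1. The guess that $F$-injectivity controls every parameter ideal, tested in small cases

Throughout, $(R,\mathfrak m,k)$ is a Noetherian local ring of dimension $d$ and prime characteristic $p>0$, and $Q$ always denotes a power $p^e$ with $e\ge 0$. There are two natural ways to ask that the Frobenius map of $R$ loses nothing. One looks at ideals, the other at local cohomology.

**Definition (Frobenius closure).** For an ideal $I$ let $I^{[p^e]}$ be the ideal generated by all $x^{p^e}$ with $x\in I$. The Frobenius closure of $I$ is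
$$I^F=\{x\in R:\ x^{p^e}\in I^{[p^e]}\text{ for some }e\ge 0\}.$$
The ideal is Frobenius closed if $I^F=I$. A parameter ideal is an ideal generated by a system of parameters of $R$.

For example, let $R=k[[s^2,s^3]]$ and $\mathfrak q=(s^2)$, a parameter ideal. Then $s^3\notin\mathfrak q$ because $s\notin R$. But $(s^3)^p=(s^2)^p\cdot s^p$ and $s^p\in R$ because $p\ge 2$, so $s^3\in\mathfrak q^F$. The cusp has a parameter ideal that is not Frobenius closed.

**Definition (Frobenius actions).** A Frobenius action on an $R$-module $M$ is an additive map $F:M\to M$ with $F(am)=a^pF(m)$. We put $0^F_M=\{m: F^e(m)=0\text{ for some }e\ge0\}$; this is $0$ exactly when $F$ is injective.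

If $x_1,\dots,x_r$ generate an ideal $J$ up to radical, $H^i_J(M)$ is the $i$-th cohomology of the Čech complex
$$0\to M\to\bigoplus_i M_{x_i}\to\bigoplus_{i<j}M_{x_ix_j}\to\cdots\to M_{x_1\cdots x_r}\to 0 .$$
A Frobenius action on $M$ extends to all the localizations by $F(m/x^s)=F(m)/x^{ps}$, hence to $H^i_J(M)$. Starting from $F(x)=x^p$ on $R$, we get the natural Frobenius action on $H^i_{\mathfrak m}(R)$.

**Definition ($F$-injective).** $R$ is $F$-injective if $F$ is injective on $H^i_{\mathfrak m}(R)$ for all $i$, that is, $0^F_{H^i_{\mathfrak m}(R)}=0$ for all $i\ge0$.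

In the cusp, the class of $s^3/s^2$ in $H^1_{\mathfrak m}(R)=R_{s^2}/R$ is nonzero, and $F$ sends it to the class of $s^{3p}/s^{2p}=s^p\in R$, which is zero. So the cusp is not $F$-injective either. In contrast, for $B=k[[x_1,\dots,x_d]]$ or $B=k[x_1,\dots,x_d]$ the module $H^d_{(x)}(B)$ has $k$-basis the monomials $x^a$ with all $a_i<0$, all other $H^i_{(x)}(B)$ vanish, and $F(\sum c_ax^a)=\sum c_a^px^{pa}$; this is visibly injective.

Three facts will be used constantly.

* **(F1)** If $0\to M'\to M\to M''\to0$ is exact and its maps commute with Frobenius actions, then it gives an exact sequence of Čech complexes commuting with $F$, so all maps of the long exact sequence, including the connecting maps, commute with $F$.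
* **(F2)** If $0\to M'\to M\to M''$ is exact and commutes with $F$, then $F$ injective on $M'$ and $M''$ implies $F$ injective on $M$; and $F$ injective on $M$ implies $F$ injective on $M'$. (If $F(m)=0$, the image of $m$ in $M''$ is killed by $F$, so $m\in M'$, so $m=0$.)
* **(F3)** If $B$ is a regular Noetherian ring of characteristic $p$, then $F$ is injective on $H^i_J(B)$ for all $i$ and $J$. Let $F_*B$ be $B$ viewed as a $B$-module through $F$. It is flat by Kunz's theorem, and faithfully flat because Frobenius induces the identity on $\operatorname{Spec}B$. The Frobenius action is the map $H^i_J(B)\to H^i_J(F_*B)=F_*B\otimes_BH^i_J(B)$, $z\mapsto1\otimes z$, and $M\to F_*B\otimes_B M$ is injective for every $M$ by faithful flatness.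

It is a known fact that if all parameter ideals of $R$ are Frobenius closed, then $R$ is $F$-injective. It is also known that the converse fails in general for rings that are not equidimensional, while for generalized Cohen–Macaulay rings (those with $H^i_{\mathfrak m}(R)$ of finite length for all $i<d$) the two conditions are equivalent, a theorem of Ma. Recall that $R$ is equidimensional if $\dim R/\mathfrak p=\dim R$ for every minimal prime $\mathfrak p$. So the natural guess, raised as a problem in Pham Hung Quy, "Tight closure of parameter ideals in local rings $F$-rational on the punctured spectrum", arXiv:1704.00500 (2017), is that equidimensionality is the only thing missing: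

> *Guess.* For an equidimensional excellent local ring of characteristic $p$, all parameter ideals are Frobenius closed if and only if $R$ is $F$-injective.

Let us test it.

**Dimension $0$.** The only parameter ideal is $\mathfrak q=0$, and $\mathfrak q^F$ is the nilradical $\mathfrak m$. Also $H^0_{\mathfrak m}(R)=R$ and $0^F_R=\mathfrak m$. Both conditions say that $R$ is a field.

**The Cohen–Macaulay case.** Here there is a direct proof.

**Proposition 1.** If $R$ is Cohen–Macaulay and $F$-injective, every parameter ideal is Frobenius closed.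

*Proof.* We may take $d\ge1$. Let $\mathfrak q=(x_1,\dots,x_d)$ and $z^Q\in\mathfrak q^{[Q]}=(x_1^Q,\dots,x_d^Q)$. Consider the class $\eta=[z/(x_1\cdots x_d)]$ in $H^d_{\mathfrak m}(R)=R_{x_1\cdots x_d}/\sum_iR_{x_1\cdots\widehat{x_i}\cdots x_d}$. Then $F^e(\eta)=[z^Q/(x_1\cdots x_d)^Q]=0$, since each $x_i^Q/(x_1\cdots x_d)^Q$ lies in the $i$-th summand. By $F$-injectivity $\eta=0$. Clearing denominators, this means
$$(x_1\cdots x_d)^s\,z\in(x_1^{s+1},\dots,x_d^{s+1})\quad\text{for some }s\ge0. \tag{1}$$
Now use that $R$ is Cohen–Macaulay: $x_1$ is regular modulo $(x_2^{s+1},\dots,x_d^{s+1})$, so we may cancel $x_1^s$ and get $(x_2\cdots x_d)^sz\in(x_1,x_2^{s+1},\dots,x_d^{s+1})$. Cancel $x_2^s$ modulo $(x_1,x_3^{s+1},\dots)$, and so on. At the end $z\in\mathfrak q$. $\square$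

The proof shows exactly what is at stake. Formula (1) holds in every $F$-injective ring. The cancellation is where the Cohen–Macaulay property enters, and without it the argument stops at (1).

**Dimension $1$.** Let $R$ be $F$-injective with $d\ge1$. If $z\in H^0_{\mathfrak m}(R)$, then $z\mathfrak m^s=0$ for some $s$, and $z\in\mathfrak m$ since otherwise $\mathfrak m^s=0$ and $d=0$. So $z^{s+1}=z\cdot z^s=0$, that is, $z\in0^F=0$. Hence $H^0_{\mathfrak m}(R)=0$. If $d=1$, then $R$ is Cohen–Macaulay and Proposition 1 applies.

**Two planes meeting at a point.** The first case that is not Cohen–Macaulay is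
$$R=\{(a,b)\in P\times P:\ a-b\in\mathfrak n\},\qquad P=k[[x,y]],\ \mathfrak n=(x,y).$$
From $0\to R\to P\times P\to k\to0$, with last map $(a,b)\mapsto a(0)-b(0)$, one gets $H^1_{\mathfrak m}(R)\cong k$ and $H^2_{\mathfrak m}(R)\cong H^2_{\mathfrak n}(P)^2$, compatibly with $F$. So $R$ is $F$-injective and not Cohen–Macaulay. Its parameter ideals are all Frobenius closed, for a reason worth isolating.

**Definition ($F$-split).** $R$ is $F$-split if there is an additive map $\psi:R\to R$ with $\psi(r^ps)=r\psi(s)$ and $\psi(1)=1$. Equivalently, the map $R\to F_*R$, $r\mapsto F_*(r^p)$, has an $R$-linear left inverse $F_*R\to R$, where $F_*R$ is $R$ with the module structure $r\cdot F_*s=F_*(r^ps)$.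

**Lemma 1.** If $R$ is $F$-split, every ideal of $R$ is Frobenius closed.

*Proof.* Let $z^{p^e}=\sum r_ib_i^{p^e}$ with $b_i\in\mathfrak b$ and $e\ge1$. Applying $\psi$ gives $z^{p^{e-1}}=\sum\psi(r_i)b_i^{p^{e-1}}$, so $z^{p^{e-1}}\in\mathfrak b^{[p^{e-1}]}$. After $e$ steps, $z\in\mathfrak b$. $\square$

For the two planes, we build $\psi$. Choose a $k^p$-linear map $\pi:k\to k^p$ with $\pi(1)=1$ and let $\lambda(c)=\pi(c)^{1/p}$, so $\lambda(a^pc)=a\lambda(c)$ and $\lambda(1)=1$. On $P=k[[x_1,\dots,x_m]]$ put
$$\varphi\Big(\sum_a c_ax^a\Big)=\sum_a\lambda(c_{pa})x^a. \tag{2}$$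
Then $\varphi(1)=1$. Moreover $\varphi(f^ph)=f\varphi(h)$: the coefficient of $x^{pa}$ in $f^ph$ is the finite sum $\sum_bf_b^ph_{p(a-b)}$, and $\lambda$ turns it into $\sum_bf_b\lambda(h_{p(a-b)})$. Finally $\varphi(I)\subseteq I$ for every ideal $I$ generated by squarefree monomials: such an $I$ consists of the series all of whose monomials lie in $I$, and whether $x^a\in I$ depends only on $\{i:a_i>0\}$, which is the same for $x^{pa}$ and $x^a$. If now $R=\{(a,b)\in P^2:a-b\in I\}$, then $\psi(a,b)=(\varphi(a),\varphi(b))$ maps $R$ to $R$, because $\varphi(a)-\varphi(b)=\varphi(a-b)\in I$, and it is an $F$-splitting. With $I=(x,y)$ this settles the two planes.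

So the guess survives these tests.

## 2. The statements, dimension by dimension

The guess is nevertheless false. It is true in dimension at most $2$, and it breaks after that.

**Theorem 1.** Let $k$ be any field of characteristic $p>0$ and $n\ge0$. Put
$$A=k[[u,v,y,z,t_1,\dots,t_n]],\quad I=(uv,\ uz,\ z(v-y^2),\ t_1,\dots,t_n),\quad R=\{(a,b)\in A\times A: a-b\in I\}.$$
Then $R$ is a complete (hence excellent) reduced equidimensional local ring of dimension $n+4$, and $0^F_{H^i_{\mathfrak m}(R)}=0$ for all $i$. However, for the parameter ideal $\mathfrak q=(u-z,\ v,\ y^2,\ uz,\ t_1,\dots,t_n)R$ (elements embedded diagonally), the element $(0,u^2yz)$ lies in $\mathfrak q^F\setminus\mathfrak q$.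

So the equivalence fails in every dimension $d\ge4$ over every field $k$ of characteristic $p$.

**Theorem 2.** (a) For equidimensional excellent local rings of dimension $\le2$ the two conditions are equivalent. (b) In dimension $3$ the equivalence fails: over every imperfect field $k$ of characteristic $p$ there is an equidimensional excellent $F$-injective local ring of dimension $3$, with residue field $k$, having a parameter ideal that is not Frobenius closed.

The $3$-dimensional case for perfect residue fields is not decided in these notes. A third theorem, in Section 7, says which gluings of the kind used here give counterexamples.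

About excellence we use only the following: complete local rings and fields are excellent; finitely generated algebras over excellent rings, in particular finite ones, and their localizations are excellent; excellent rings are universally catenary.

## 3. Dimension at most two

We prove Theorem 2(a). One implication is the known fact of Section 1. Let $R$ be $F$-injective, equidimensional and excellent, with $d\le2$. By Ma's theorem it suffices that $R$ is generalized Cohen–Macaulay. For $d\le1$ there is nothing to show, since $H^0_{\mathfrak m}(R)$ always has finite length. Let $d=2$; we must show that $H^1_{\mathfrak m}(R)$ has finite length.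

We use local duality in this form: if $S$ is a regular local ring of dimension $\nu$ with injective hull $E$ of its residue field, and $X$ is a finitely generated $S$-module, then $H^i(X)\cong\operatorname{Hom}_S(\operatorname{Ext}^{\nu-i}_S(X,S),E)$, naturally in $X$, where $H^i$ has support in the maximal ideal. Since $\operatorname{Hom}_S(-,E)$ is exact and kills no nonzero module, a map between the $\operatorname{Ext}$ modules is zero if and only if its dual on the $H^i$ is zero.

**Step 1: pass to the completion.** The purpose is to have a regular ring $S$ mapping onto our ring. The completion $\hat R$ has the same local cohomology with the same Frobenius action, so it is $F$-injective. It is also equidimensional: if $\mathfrak p$ is a minimal prime of $R$, then $R/\mathfrak p$ is a universally catenary domain of dimension $2$, so $\hat R/\mathfrak p\hat R$ is equidimensional of dimension $2$ by Ratliff's theorem; and every minimal prime of $\hat R$ lies over a minimal prime of $R$ because $R\to\hat R$ is flat. By Cohen's structure theorem write $\hat R=S/\mathfrak a$ with $S$ regular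 local, $\nu=\dim S$.

**Step 2: $\hat R$ is reduced.** This will give us depth at the one-dimensional primes. Let $\mathfrak N$ be the nilradical and suppose $\mathfrak N\ne0$. Some $F^e$ is zero on $\mathfrak N$, hence zero on every $H^i_{\mathfrak m}(\mathfrak N)$. The map $H^i_{\mathfrak m}(\mathfrak N)\to H^i_{\mathfrak m}(\hat R)$ commutes with $F$, so its image is killed by $F^e$. As $\hat R$ is $F$-injective, this map is zero for every $i$. By local duality,
$$\operatorname{Ext}_S^{\nu-i}(\hat R,S)\to\operatorname{Ext}_S^{\nu-i}(\mathfrak N,S)\quad\text{is zero for all }i.$$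
Let $\mathfrak p$ be a minimal prime of $\operatorname{Supp}\mathfrak N$, let $\mathfrak P$ be its preimage in $S$, and let $s=\dim S/\mathfrak P$, so that $\dim S_{\mathfrak P}=\nu-s$. Localize the zero map with $i=s$ at $\mathfrak P$ and apply local duality over $S_{\mathfrak P}$: the map $H^0_{\mathfrak p}(\mathfrak N_{\mathfrak p})\to H^0_{\mathfrak p}(\hat R_{\mathfrak p})$ is zero. But it is injective, since $\mathfrak N_{\mathfrak p}\subseteq\hat R_{\mathfrak p}$, and $H^0_{\mathfrak p}(\mathfrak N_{\mathfrak p})=\mathfrak N_{\mathfrak p}\ne0$ because $\mathfrak N_{\mathfrak p}$ has finite length. This is a contradiction.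

**Step 3: $H^1_{\mathfrak m}$ has finite length.** We show that its dual $\mathcal E=\operatorname{Ext}^{\nu-1}_S(\hat R,S)$ is supported only at the maximal ideal. It vanishes at primes not containing $\mathfrak a$. Let $\mathfrak p\ne\mathfrak m\hat R$ be a prime of $\hat R$ with preimage $\mathfrak P$; then $\dim\hat R/\mathfrak p$ is $2$ or $1$.

If it is $2$, then $S_{\mathfrak P}$ is regular of dimension $\nu-2$, so $\mathcal E_{\mathfrak P}=\operatorname{Ext}^{\nu-1}_{S_{\mathfrak P}}(\hat R_{\mathfrak p},S_{\mathfrak P})=0$. If it is $1$, then $\dim S_{\mathfrak P}=\nu-1$, and the dual of $\mathcal E_{\mathfrak P}$ is $H^0_{\mathfrak p}(\hat R_{\mathfrak p})$. By equidimensionality $\mathfrak p$ is not minimal, so $\hat R_{\mathfrak p}$ is a reduced local ring of positive dimension. Its associated primes are its minimal primes, so its maximal ideal is not associated, $H^0_{\mathfrak p}(\hat R_{\mathfrak p})=0$ and $\mathcal E_{\mathfrak P}=0$.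

So the finitely generated module $\mathcal E$ has finite length, and hence so does its dual $H^1_{\mathfrak m}(\hat R)=H^1_{\mathfrak m}(R)$. This proves Theorem 2(a). $\blacksquare$

The argument is genuinely two-dimensional: it only controls primes $\mathfrak p$ with $\dim\hat R/\mathfrak p=1$ through reducedness. To break the guess we want rings whose lower local cohomology is large and freely prescribed.

## 4. Gluing two copies of a ring along $P/I$

The two planes of Section 1 suggest a construction in which the lower local cohomology of $R$ is that of another ring, chosen by us.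

**Definition.** For a local ring $(P,\mathfrak n)$ and an ideal $I\subseteq\mathfrak n$ put
$$P\bowtie I=\{(a,b)\in P\times P:\ a-b\in I\},$$
a ring containing $P$ diagonally. Elements of $P$ are regarded as elements of $P\bowtie I$ in this way.

For $P=k[[s]]$ and $I=(s)$ this is the node $k[[X,Y]]/(XY)$, with $X=(s,0)$ and $Y=(0,s)$; for $P=k[[x,y]]$ and $I=(x,y)$ it is the two planes meeting at a point.

**Lemma 2.** Let $(P,\mathfrak n)$ be an excellent Cohen–Macaulay local domain of characteristic $p$ and dimension $d\ge1$ that is $F$-injective. Let $0\ne I\subseteq\mathfrak n$ be an ideal, $N=P/I$, $R=P\bowtie I$.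

(a) $R$ is an excellent reduced equidimensional local ring of dimension $d$, finite over $P$, with the same residue field.

(b) $R$ is $F$-injective if and only if $N$ is.

(c) Let $x_1,\dots,x_d$ be a system of parameters of $P$ with $x_d\in I$, and let $\zeta\in P$ have image in $\big((x_1,\dots,x_{d-1})N\big)^F\setminus(x_1,\dots,x_{d-1})N$. Then $\mathfrak q=(x_1,\dots,x_d)R$ is a parameter ideal of $R$ and $(0,x_d\zeta)\in\mathfrak q^F\setminus\mathfrak q$.

The contrast between (b) and (c) is what breaks the guess. By (b), $F$-injectivity of $R$ only asks about the local cohomology of $N$. By (c), parameter ideals of $R$ see ideals of $N$ generated by $d-1$ elements, and $d-1$ may exceed $\dim N$.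

*Proof of (a): the ring structure.* As a $P$-module, $R=P\cdot(1,1)\oplus(0\times I)$ is finitely generated, so $R$ is Noetherian and excellent. Let $(a,b)\in R$. Since $a-b\in I\subseteq\mathfrak n$, $a$ is a unit if and only if $b$ is, and then $a^{-1}-b^{-1}=(b-a)/(ab)\in I$, so $(a,b)$ is a unit of $R$. Hence $R$ is local with maximal ideal $\mathfrak m=\{(a,b)\in R:a\in\mathfrak n\}$ and residue field $P/\mathfrak n$. The two projections $R\to P$ are surjective, with kernels $0\times I$ and $I\times0$. These are therefore primes with quotient $P$. Their product and their intersection are $0$, so every prime contains one of them and $R$ is reduced; they are incomparable because $I\ne0$. So they are exactly the minimal primes, and $R$ is equidimensional of dimension $d$.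

*Proof of (b): transferring local cohomology.* Since $R/\mathfrak nR$ is finite over the field $P/\mathfrak n$, the radical of $\mathfrak nR$ is $\mathfrak m$, and $H^i_{\mathfrak m}(R)=H^i_{\mathfrak n}(R)$. The sequence of $P$-modules
$$0\to R\to P\times P\xrightarrow{\ (a,b)\mapsto\overline{a-b}\ }N\to0 \tag{3}$$
is exact and commutes with $p$-th powers, since $(a-b)^p=a^p-b^p$. By (F1) its long exact sequence commutes with $F$. We have $H^j_{\mathfrak n}(P)=0$ for $j<d$, and $\dim N\le d-1$ because $P$ is a domain and $I\ne0$, so $H^d_{\mathfrak n}(N)=0$. Hence, compatibly with $F$,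
$$H^i_{\mathfrak m}(R)\cong H^{i-1}_{\mathfrak n}(N)\ \ (i\le d-1),\qquad 0\to H^{d-1}_{\mathfrak n}(N)\to H^d_{\mathfrak m}(R)\to H^d_{\mathfrak n}(P)^2\to0. \tag{4}$$
As $F$ is injective on $H^d_{\mathfrak n}(P)$, (F2) shows that $F$ is injective on $H^d_{\mathfrak m}(R)$ if and only if it is injective on $H^{d-1}_{\mathfrak n}(N)$. Together with the isomorphisms, this gives (b).

*Proof of (c): reducing membership in $\mathfrak q$ to membership in an ideal of $N$.* $R/\mathfrak q$ is a finite module over the Artinian ring $P/(x_1,\dots,x_d)$, and $\dim R=d$, so $\mathfrak q$ is a parameter ideal. The point is the following equivalence, valid for every system of parameters $x_1,\dots,x_d$ of $P$ with $x_d\in I$ and every $\zeta\in P$: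
$$(0,x_d\zeta)\in(x_1,\dots,x_d)R\iff\zeta\in(x_1,\dots,x_{d-1})P+I. \tag{5}$$

For "$\Leftarrow$", let $\zeta=\sum_{i<d}r_ix_i+g$ with $g\in I$. Then $x_d\zeta=\sum_{i<d}(r_ix_d)x_i+g\,x_d$, and all the coefficients $r_ix_d$ and $g$ lie in $I$. Since $(0,h)\in R$ for $h\in I$,
$$(0,x_d\zeta)=\sum_{i<d}(0,r_ix_d)\,x_i+(0,g)\,x_d\in(x_1,\dots,x_d)R.$$

For "$\Rightarrow$", let $(0,x_d\zeta)=\sum_ix_i(r_i,r_i')$ with $(r_i,r_i')\in R$. Subtracting the first component from the second, $x_d\zeta=\sum_ix_ig_i$ with $g_i=r_i'-r_i\in I$. So $x_d(\zeta-g_d)\in(x_1,\dots,x_{d-1})P$. As $P$ is Cohen–Macaulay, $x_d$ is regular modulo $(x_1,\dots,x_{d-1})$, hence $\zeta-g_d\in(x_1,\dots,x_{d-1})P$ and $\zeta\in(x_1,\dots,x_{d-1})P+I$.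

Now apply (5) twice. With $x_1,\dots,x_d$ and $\zeta$, it says $(0,x_d\zeta)\notin\mathfrak q$. Next, choose $Q$ with $\zeta^Q\in(x_1^Q,\dots,x_{d-1}^Q)P+I$, which exists by hypothesis. The elements $x_1^Q,\dots,x_d^Q$ again form a system of parameters with $x_d^Q\in I$, so (5) gives $(0,x_d\zeta)^Q=(0,x_d^Q\zeta^Q)\in(x_1^Q,\dots,x_d^Q)R=\mathfrak q^{[Q]}$. Thus $(0,x_d\zeta)\in\mathfrak q^F$. $\square$

**Which $N$ to take.** In (c) the ring $N/(x_1,\dots,x_{d-1})N=P/((x_1,\dots,x_{d-1})+I)$ has finite length, because $x_d\in I$. If $N$ were Cohen–Macaulay and $F$-injective of dimension $d-1$, then $x_1,\dots,x_{d-1}$ would be parameters of $N$ and Proposition 1 would exclude $\zeta$. So either $N$ must have dimension at most $d-2$, or $N$ must fail to be Cohen–Macaulay. Theorem 1 takes the first way, Theorem 2(b) the second.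

**A first attempt that fails.** The obvious gluing loci are unions of coordinate subspaces: $P=k[[x_1,\dots,x_m]]$ and $I$ generated by squarefree monomials. But we saw after (2) that then $P\bowtie I$ is $F$-split, and by Lemma 1 all its ideals are Frobenius closed. We need an $F$-injective $N$ in which some ideal is not Frobenius closed; in particular, by Lemma 1, $N$ must not be $F$-split.

## 5. The surface $uv=uz=z(v-y^2)=0$ and failure in dimension at least four

Start from the three coordinate axes $k[[u,v,z]]/(uv,uz,vz)$, which are one-dimensional and squarefree, and move one relation with a new parameter $y$: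
$$N_0=k[[u,v,y,z]]/I_0,\qquad I_0=(uv,\ uz,\ z(v-y^2)).$$
Modulo $y$ we get the axes back, and $F$-injectivity will lift from there. The exponent $2$ matters: with $y$ instead of $y^2$, the coordinate $y'=v-y$ would turn the ideal into $(uv,uz,zy')$, which is squarefree monomial, and we would be back at the failed attempt.

We now prove Theorem 1, with $A$, $I$, $R$ as there. The ring $A$ is a complete regular local ring, so an excellent Cohen–Macaulay domain, and it is $F$-injective by (F3). Also $A/I\cong N_0$ and $R=A\bowtie I$.

**Step 1: $N_0$ is Cohen–Macaulay of dimension $2$.** This reduces $F$-injectivity to one cohomology module. A prime containing $I_0$ contains $u$, and then $z$ or $v-y^2$; or it does not contain $u$, and then it contains $v$ and $z$. So it contains one of the height-two primes $(u,z)$, $(u,v-y^2)$, $(v,z)$, each of which contains $I_0$, and $\operatorname{ht}I_0=2$. The $2\times2$ minors of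
$$\begin{pmatrix}z&-v&0\\0&v-y^2&-u\end{pmatrix}$$
are $z(v-y^2)$, $-uz$ and $uv$. By the Hilbert–Burch theorem, since the ideal of maximal minors has height $2$, $N_0$ has projective dimension $2$ over $k[[u,v,y,z]]$, so its depth is $4-2=2$, equal to its dimension.

**Step 2: the three axes are $F$-injective.** Let $\bar N=N_0/yN_0=k[[u,v,z]]/(uv,uz,vz)$. It has dimension $1$, so $y$ is a parameter on the Cohen–Macaulay ring $N_0$, hence $N_0$-regular, and $\bar N$ is Cohen–Macaulay. Since $(uv,uz,vz)=(v,z)\cap(u,z)\cap(u,v)$, the ring $\bar N$ embeds in $\Lambda=k[[u]]\times k[[v]]\times k[[z]]$; the image consists of the triples with equal constant terms, so the cokernel is $k^3/k$ with $k$ diagonal. The map $(a,b,c)\mapsto(a-b,b-c)$ identifies $k^3/k$ with $k^2$ and commutes with $p$-th powers, so $F$ is injective on $k^3/k$. Since $H^0_{\mathfrak m}(\Lambda)=0$, and $k^3/k$ has finite length, local cohomology gives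
$$0\to k^3/k\to H^1_{\mathfrak m}(\bar N)\to H^1_{\mathfrak m}(\Lambda)\to0,$$
compatibly with $F$. The right-hand term is $H^1_{(u)}(k[[u]])\oplus H^1_{(v)}(k[[v]])\oplus H^1_{(z)}(k[[z]])$, on which $F$ is injective. By (F2), $F$ is injective on $H^1_{\mathfrak m}(\bar N)$.

**Step 3: $F$-injectivity lifts from $\bar N$ to $N_0$.** Consider
$$\begin{array}{ccccccccc}
0&\to&N_0&\xrightarrow{\ y\ }&N_0&\to&\bar N&\to&0\\
&&\downarrow{\scriptstyle y^{p-1}F}&&\downarrow{\scriptstyle F}&&\downarrow{\scriptstyle F}&&\\
0&\to&N_0&\xrightarrow{\ y\ }&N_0&\to&\bar N&\to&0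
\end{array}$$
It commutes because $y\cdot y^{p-1}a^p=(ya)^p$. Since $H^1_{\mathfrak m}(N_0)=0$, the connecting map $\delta:H^1_{\mathfrak m}(\bar N)\to H^2_{\mathfrak m}(N_0)$ is injective with image the kernel of $y$ on $H^2_{\mathfrak m}(N_0)$, and $\delta F=y^{p-1}F\delta$.

Suppose $0\ne\xi\in H^2_{\mathfrak m}(N_0)$ and $F(\xi)=0$. Every element of $H^2_{\mathfrak m}(N_0)$ is killed by a power of $y$; take the largest $j$ with $y^j\xi\ne0$. As $F(y^j\xi)=y^{pj}F(\xi)=0$, we may replace $\xi$ by $y^j\xi$ and assume $y\xi=0$. Then $\xi=\delta(\eta)$ with $\eta\ne0$, and $\delta(F(\eta))=y^{p-1}F(\xi)=0$. So $F(\eta)=0$, and $\eta=0$ by Step 2, a contradiction. Thus $F$ is injective on $H^2_{\mathfrak m}(N_0)$, the only nonzero local cohomology of $N_0$, and $N_0$ is $F$-injective.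

**Step 4: the properties of $R$.** By Lemma 2(a),(b), $R=A\bowtie I$ is excellent, reduced, equidimensional, local, of dimension $n+4$, and $F$-injective. It is complete because it is finite over $A$.

**Step 5: an ideal of $N_0$ that is not Frobenius closed, with three generators.** We apply Lemma 2(c) to the $n+4$ elements $u-z,\ v,\ y^2,\ t_1,\dots,t_n$ and, as the last parameter, $uz\in I$. They form a system of parameters of $A$, since the quotient of $A$ by them is $k[[u,y]]/(u^2,y^2)$. Let $\zeta=yu$.

First, $\zeta\notin(u-z,v,y^2,t_1,\dots,t_n)A+I$. Modulo $(u-z,v,y^2,t_1,\dots,t_n)$ the ring becomes $k[[u,y]]/(y^2)$ and the generators $uv$, $uz$, $z(v-y^2)$ of $I$ become $0$, $u^2$, $0$. So the claim is that $yu\ne0$ in $k[[u,y]]/(u^2,y^2)$, which is clear.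

Second, $\zeta^p\in((u-z)^p)A+I$. Since $(u-z)^p=u^p-z^p$,
$$(yu)^p+y^{p-2}(v-y^2)(u-z)^p=y^{p-2}\big[y^2u^p+(v-y^2)u^p-(v-y^2)z^p\big]=y^{p-2}\big[vu^p-(v-y^2)z^p\big], \tag{6}$$
and the right-hand side lies in $I$ because $uv\in I$ and $z(v-y^2)\in I$. The exponent $p-2$ is nonnegative for every prime $p$.

So the image of $\zeta$ lies in the Frobenius closure of $(u-z,v,y^2)N_0$ and not in that ideal. By Lemma 2(c), $(0,uz\cdot yu)=(0,u^2yz)\in\mathfrak q^F\setminus\mathfrak q$. This proves Theorem 1. $\blacksquare$

One can see the membership directly in $R$. Put $g=y^{p-2}[vu^p-(v-y^2)z^p]\in I$ and $r=-y^{p-2}(v-y^2)$. Then (6) reads $(yu)^p=r(u-z)^p+g$, and multiplying by $(uz)^p$,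
$$(0,u^2yz)^p=\big(0,\,r\,(uz)^p\big)(u-z)^p+(0,g)\,(uz)^p,$$
with both coefficients in $0\times I\subseteq R$. Note also that $H^3_{\mathfrak m}(R)\cong H^2_{\mathfrak n}(N_0)$ when $n=0$, by (4). This module does not have finite length (it is the top local cohomology of a ring of dimension $2$), so Ma's theorem does not apply to $R$.

## 6. A plane and a line over an imperfect field: failure in dimension three

We prove Theorem 2(b). Now $d=3$, and we use $N$ of dimension $2$ with two generators, so $N$ must not be Cohen–Macaulay. It will be a plane over an extension field $K$ glued to a line over $k$. The idea is that $g\in K\setminus k$ with $g^p\in k$ is invisible in degree $0$ of $N$ but becomes visible after Frobenius. We need a Cohen–Macaulay domain $P$ of dimension $3$ that maps onto $N$, and $P$ cannot be chosen first: it is built to have enough forms in degree one.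

Let $c\in k\setminus k^p$ and $K=k(g)$ with $g^p=c$; the polynomial $X^p-c$ is irreducible over $k$, so $[K:k]=p$ and $g\notin k$. Let $T=k[u,w,x,y]$, and let $P^\circ\subset T$ be the $k$-span of the monomials
$$u^iw^jx^ay^b\quad\text{with}\quad i+j=p(a+b),$$
graded by $a+b$. Such a monomial is a product of $a+b$ monomials of degree one, because $i$ is a sum of $a+b$ integers between $0$ and $p$. So $P^\circ$ is generated over $P^\circ_0=k$ by
$$M_i=u^iw^{p-i}x,\qquad N_i=u^iw^{p-i}y\qquad(0\le i\le p).$$
It is a domain with fraction field $k(u/w,\ w^px,\ y/x)$, so $\dim P^\circ=3$. Let $M=P^\circ_{>0}$, a maximal ideal with residue field $k$, and $P=P^\circ_M$. Then $P$ is an excellent local domain of dimension $3$. Local cohomology with support in $M$ does not change under localization at the maximal ideal $M$.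

**Step 1: $P$ is Cohen–Macaulay and $F$-injective.** This is what Lemma 2 needs from $P$. Give $u^iw^jx^ay^b$ the weight $i+j-p(a+b)$; then $P^\circ$ is the weight-$0$ part of $T$. Let $T'$ be the span of the monomials of nonzero weight. Then $T=P^\circ\oplus T'$ as $P^\circ$-modules. Since $f\mapsto f^p$ multiplies weights by $p$, it preserves both summands. So $H^i_M(P^\circ)$ is an $F$-stable direct summand of $H^i_M(T)=H^i_{MT}(T)$, namely the weight-$0$ part. By (F3), $F$ is injective on $H^i_{MT}(T)$, hence on $H^i_M(P^\circ)=H^i_{MP}(P)$ for all $i$.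

For the vanishing, $MT=(u,w)^p(x,y)$ has radical $(u,w)\cap(x,y)$. The Mayer–Vietoris sequence for $(u,w)$ and $(x,y)$ reads
$$H^i_{(u,w,x,y)}(T)\to H^i_{(u,w)}(T)\oplus H^i_{(x,y)}(T)\to H^i_{MT}(T)\to H^{i+1}_{(u,w,x,y)}(T).$$
Here $H^i_{(u,w,x,y)}(T)=0$ for $i\ne4$, while $H^i_{(u,w)}(T)$ and $H^i_{(x,y)}(T)$ vanish for $i\ne2$. So $H^i_{MT}(T)=0$ for $i\le1$ and $H^2_{MT}(T)=H^2_{(u,w)}(T)\oplus H^2_{(x,y)}(T)$, compatibly with weights. The first summand is spanned by the monomials with $i,j<0\le a,b$, which have negative weight. The second is spanned by those with $a,b<0\le i,j$, which have positive weight. So the weight-$0$ part of $H^2_{MT}(T)$ is zero. Hence $H^i_M(P^\circ)=0$ for $i\le2$, and $P$ is Cohen–Macaulay of dimension $3$.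

**Step 2: the ring $N$ and its structure.** Let $L=K[x,y]$ and $E=k[t]$, with the standard gradings, and consider the graded homomorphisms
$$P^\circ\to L:\ u\mapsto g,\ w\mapsto1,\ x\mapsto x,\ y\mapsto y;\qquad P^\circ\to E:\ u\mapsto1,\ w\mapsto0,\ x\mapsto0,\ y\mapsto t .$$
Let $I^\circ$ be the kernel of $P^\circ\to L\times E$, $N^\circ=P^\circ/I^\circ$, $I=I^\circ P$, and $N=P/I=N^\circ_M$. We compute $N^\circ$.

For a form $f\in k[u,w]_p$, the element $fx$ maps to $(f(g,1)x,\,0)$ and $fy$ maps to $(f(g,1)y,\,f(1,0)t)$. The map
$$k[u,w]_p\to K\times k,\qquad f\mapsto(f(g,1),f(1,0))$$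
is injective: if $f(g,1)=0$, then $f(X,1)$ has degree at most $p$ and is divisible by the minimal polynomial $X^p-c$ of $g$, so $f=\lambda(u^p-cw^p)$ with $\lambda\in k$; then $f(1,0)=\lambda$, so $\lambda=0$ if this vanishes too. Both sides have $k$-dimension $p+1$, so the map is bijective. Hence the image of $P^\circ_1$ contains $(Kx,0)$, $(Ky,0)$ and $(0,t)$. Products of these fill $L_n\times E_n$ for every $n\ge1$, and therefore
$$N^\circ=k\oplus\bigoplus_{n\ge1}(L_n\times E_n)\subset L\times E,$$
where $k$ sits diagonally in $L_0\times E_0=K\times k$. In other words,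
$$0\to N^\circ\to L\times E\xrightarrow{\ (\ell,e)\mapsto\ell(0)-e(0)\ }K\to0 \tag{7}$$
is exact. It is compatible with Frobenius, and $K$ is killed by $M$.

**Step 3: $N$ is $F$-injective, and so is $R$.** The ideals generated by $M$ in $L$ and $E$ are $(x,y)$ and $(t)$. Taking local cohomology of (7) with support in $M$ gives
$$H^0(N)=0,\qquad0\to K\to H^1(N)\to H^1_{(t)}(E)\to0,\qquad H^2(N)\cong H^2_{(x,y)}(L),$$
using $H^0(L)=H^1(L)=0$, $H^0(E)=H^2(E)=0$ and $H^i(K)=0$ for $i>0$. Higher local cohomology vanishes. Frobenius is injective on the field $K$ and on $H^1_{(t)}(E)$ and $H^2_{(x,y)}(L)$, so by (F2) $N$ is $F$-injective. The ideal $I$ is not zero: $(u^p-cw^p)x=M_p-cM_0$ is a nonzero element of $P^\circ$ that maps to $0$ in $L$ since $g^p=c$, and to $0$ in $E$ since $x\mapsto0$. By Lemma 2(a),(b), $R=P\bowtie I$ is an excellent equidimensional $F$-injective local ring of dimension $3$ with residue field $k$.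

**Step 4: parameters of $P$, the last one in $I$.** Put
$$X_1=M_0=w^px,\qquad X_2=N_p=u^py,\qquad X_3=(u^p-cw^p)(u^px^2+w^py^2).$$
The first factor of $X_3$ vanishes in $L$ and the second vanishes in $E$, so $X_3\in I$. Expanding,
$$X_3=M_p^2+N_pN_0-cM_pM_0-cN_0^2\equiv M_p^2-cN_0^2\pmod{(X_1,X_2)} .$$
We check that all generators $M_i,N_i$ are nilpotent modulo $(X_1,X_2,X_3)$.

The relations $M_i^p=M_p^iM_0^{p-i}$ and $N_i^p=N_p^iN_0^{p-i}$ show that $M_i$ for $i<p$ and $N_i$ for $i>0$ are nilpotent modulo $(X_1,X_2)$. Next, $M_pN_0=u^pw^pxy=M_0N_p\in(X_1)$. Modulo $(X_1,X_2,X_3)$ we therefore have $M_p^3\equiv M_pX_3+c(M_pN_0)N_0\equiv0$. Finally $cN_0^2\equiv M_p^2$ with $c\ne0$, so $N_0$ is nilpotent as well. Hence $X_1,X_2,X_3$ is a system of parameters of the three-dimensional ring $P$.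

**Step 5: an element that becomes visible after Frobenius.** Let $\zeta=M_1=uw^{p-1}x$. Its image in $N^\circ$ is $(gx,0)$, while $X_1\mapsto(x,0)$ and $X_2\mapsto(cy,t)$.

First, $M_1^p-cX_1^p$ maps to $(g^px^p-cx^p,0)=0$, so $\zeta^p\in(X_1^p)P+I$, and the image of $\zeta$ lies in $((X_1,X_2)N)^F$.

Second, $\zeta\notin(X_1,X_2)P+I$. Suppose otherwise; then $\zeta$ becomes zero in the localization at $M$ of the graded ring $N^\circ/(X_1,X_2)N^\circ$. So some $s=s_0+s_+$ kills it, with $0\ne s_0\in k$ and $s_+$ of positive degree. Looking at the lowest degree, $s_0\zeta=0$, so $\zeta$ is already zero in $N^\circ/(X_1,X_2)N^\circ$. In degree $1$, with $N^\circ_0=k$, this means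
$$(gx,0)=r(x,0)+s(cy,t)\qquad\text{with }r,s\in k .$$
The second component gives $s=0$, and then $g=r\in k$, a contradiction.

By Lemma 2(c), $(0,X_3M_1)\in\mathfrak q^F\setminus\mathfrak q$ for $\mathfrak q=(X_1,X_2,X_3)R$. This proves Theorem 2(b). $\blacksquare$

In passing, $N$ itself is a concrete instance of the known failure without equidimensionality. It has a two-dimensional component, the image in $L$, and a one-dimensional one, the image in $E$. It is $F$-injective. And $(X_1,X_2)N$ is a parameter ideal, since $N/(X_1,X_2)N$ is a quotient of $P/(X_1,X_2,X_3)$, which is not Frobenius closed. The gluing turns this example into an equidimensional one.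

## 7. Which gluing loci give counterexamples

Theorem 1 used an $F$-injective $N$ with an ideal, not generated by parameters, that is not Frobenius closed. When extra variables are allowed, this is exactly the obstruction. We need three more notions.

**Definition.** A ring $B$ of characteristic $p$ is $F$-finite if $F_*B$ is a finite $B$-module. A map of $B$-modules $X\to Y$ is pure if $X\otimes_BZ\to Y\otimes_BZ$ is injective for all $B$-modules $Z$, and cyclically pure if this holds for all $Z=B/J$. The ring $B$ is $F$-pure if $B\to F_*B$, $r\mapsto F_*(r^p)$, is pure.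

For example, $B=k[[x_1,\dots,x_m]]$ with $k$ perfect is $F$-finite: $F_*B$ is free on the elements $F_*(x^a)$ with $0\le a_i<p$. Since $F_*B\otimes_B B/J=F_*(B/J^{[p]})$, the kernel of $B/J\to F_*B\otimes_BB/J$ is $\{z:z^p\in J^{[p]}\}/J$. So if every ideal of $B$ is Frobenius closed, then $B\to F_*B$ is cyclically pure.

**Theorem 3.** Let $(A,\mathfrak n)$ be an excellent regular local ring of characteristic $p$ with $\dim A\ge1$, and let $N=A/I$ be $F$-injective, $0\ne I\subseteq\mathfrak n$. Put $A_n=A[t_1,\dots,t_n]_{(\mathfrak n,t)}$, $I_n=(I,t_1,\dots,t_n)A_n$ and $R_n=\{(a,b)\in A_n^2:a-b\in I_n\}$. All $R_n$ are excellent, equidimensional, local and $F$-injective. Consider the conditions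

1. (i) for all $n\ge0$, all parameter ideals of $R_n$ are Frobenius closed;
2. (ii) every ideal of $N$ is Frobenius closed;
3. (iii) all $R_n$ are $F$-split.

Then (i) implies (ii). If $A$ is $F$-finite, then (i), (ii) and (iii) are equivalent.

Consequently every $F$-injective $N=A/I$ as above having an ideal that is not Frobenius closed yields equidimensional excellent counterexamples among the $R_n$. If $N$ is $F$-finite, it is enough that $N$ is $F$-injective but not $F$-pure; Step 2 below shows why.

*Proof.* $A_n$ is excellent, regular and local, hence a Cohen–Macaulay domain, and $F$-injective by (F3); its dimension is $\dim A+n\ge1$; also $0\ne I_n$, and $A_n/I_n\cong N$. So Lemma 2(a),(b) gives the assertions about $R_n=A_n\bowtie I_n$.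

**Step 1: (i) implies (ii), by trading generators for variables.** The aim is to realize a bad ideal of $N$, with any number $r$ of generators, as an ideal $(x_1,\dots,x_{d-1})N$ in the sense of Lemma 2(c). Suppose $z\in\mathfrak a^F\setminus\mathfrak a$ for an ideal $\mathfrak a$ of $N$. By Krull's intersection theorem $z\notin\mathfrak a+\mathfrak m_N^s$ for large $s$, while $z\in(\mathfrak a+\mathfrak m_N^s)^F$. Replacing $\mathfrak a$ by $\mathfrak a+\mathfrak m_N^s$, we may assume that $\mathfrak a=(n_1,\dots,n_r)$ is primary to $\mathfrak m_N$ and proper. Lift $n_j$ to $\tilde n_j\in\mathfrak n$, and in $A_r$ put $y_j=\tilde n_j+t_j$. Then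
$$A_r/(y_1,\dots,y_r)\cong A\quad\text{via}\quad t_j\mapsto-\tilde n_j,$$
and the image of $I_r$ under $A_r\to A$ is $I+(\tilde n_1,\dots,\tilde n_r)$. This is the preimage of $\mathfrak a$ in $A$, so it is $\mathfrak n$-primary and contains a system of parameters of $A$. Lift that system to elements $x_1,\dots,x_d\in I_r$, where now $d=\dim A\ge1$. Since $A_r/(y_1,\dots,y_r,x_1,\dots,x_d)$ has finite length and $\dim A_r=d+r$, the elements $y_1,\dots,y_r,x_1,\dots,x_d$ form a system of parameters of $A_r$, and its last member $x_d$ lies in $I_r$; here $d\ge1$ is used. In $N=A_r/I_r$ the $x_i$ vanish and $y_j\mapsto n_j$, because $t_j\in I_r$. So $(y_1,\dots,y_r,x_1,\dots,x_{d-1})N=\mathfrak a$. Lemma 2(c), applied to $P=A_r$ and a lift $\zeta$ of $z$, gives a parameter ideal of $R_r$ that is not Frobenius closed. So (i) fails.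

**Step 2: if $N$ is $F$-finite and (ii) holds, then $N$ is $F$-pure and in fact $F$-split.** The zero ideal is Frobenius closed, so $N$ is reduced; and $N$ is excellent by a theorem of Kunz, being $F$-finite. By (ii), $N\to F_*N$ is cyclically pure. Reduced excellent local rings are approximately Gorenstein, and over such rings a cyclically pure map from the ring is pure (Hochster, *Cyclic purity versus purity in excellent Noetherian rings*, Trans. AMS 231 (1977)). So $N$ is $F$-pure. Since $F_*N$ is a finite $N$-module, the pure map $N\to F_*N$ splits: there is an $N$-linear $\theta:F_*N\to N$ with $\theta(F_*1)=1$.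

**Step 3: (ii) implies (iii) when $A$ is $F$-finite, by lifting the splitting.** $N$ is $F$-finite as a quotient of $A$, so Step 2 provides $\theta$. Fix $n$. The ring $A_n$ is again $F$-finite and regular, so $F_*A_n$ is a free $A_n$-module (Kunz). Hence the $A_n$-linear composite $F_*A_n\to F_*N\xrightarrow{\theta}N$ lifts through $A_n\to N$ to an $A_n$-linear map $\varphi:F_*A_n\to A_n$. Since the composite kills $F_*I_n$ and sends $F_*1$ to $1$,
$$\varphi(F_*I_n)\subseteq I_n,\qquad\varphi(F_*1)\in1+I_n .$$
The element $\varphi(F_*1)$ is a unit; dividing $\varphi$ by it, we may assume $\varphi(F_*1)=1$, and the inclusion is unaffected. If $(a,b)\in R_n$, then $\varphi(F_*a)-\varphi(F_*b)=\varphi(F_*(a-b))\in I_n$. So $\varphi\times\varphi$ maps $F_*R_n$ into $R_n$. It is $R_n$-linear, since $\varphi(F_*(r^pa))=r\varphi(F_*a)$ in each component, and it sends $F_*1$ to $1$. So $R_n$ is $F$-split.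

**Step 4: (iii) implies (i).** By Lemma 1, every ideal of an $F$-split ring is Frobenius closed, in particular every parameter ideal of $R_n$.

Steps 1, 3 and 4 give (i) $\Rightarrow$ (ii) $\Rightarrow$ (iii) $\Rightarrow$ (i) when $A$ is $F$-finite, and Step 1 did not use $F$-finiteness. $\blacksquare$
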